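\title{Generalized Pairs with Nef Nakayama--Zariski Positive Part and No Minimal Model}

\begin{abstract}
If a projective generalized log canonical pair $(X,B+M)$ has a minimal model, then the positive part of the Nakayama--Zariski decomposition of $K_X+B+M$ is nef on some smooth birational model. We show that the converse, conjectured for arbitrary real nef data, fails in every dimension at least three and holds in dimension at most two. The basic counterexample is a smooth threefold $X$ with $K_X\equiv 0$, a boundary $bN$ supported on a smooth surface, and nef data living on $X$ itself; a variant has boundary zero. The obstruction is that a minimal model has to contract the negative part along curves on which the positive part has degree zero. In our examples the positive part restricts on $N$ to an irrational class of square zero coming from an abelian surface, and such curves do not exist through a general point of $N$.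
\end{abstract}

\section{Introduction}

A minimal model of a pair splits the log canonical class, on a common resolution, into a nef part and an effective part that the model contracts. Nakayama's $\sigma$-decomposition splits every pseudo-effective class into a positive and a negative part by a purely numerical recipe, without reference to any contraction. When a minimal model exists the two splittings agree. This paper concerns the converse for generalized pairs: if the numerical recipe produces a nef positive part, is there a minimal model behind it? We begin with the definitions.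

We work over an uncountable algebraically closed field $k$ of characteristic zero, the setting of the conjecture below; the proofs use only that $k$ is algebraically closed of characteristic zero. Varieties and curves are irreducible and reduced, curves are projective, and divisors are $\mathbb{R}$-Weil divisors. Numerical equivalence of $\mathbb{R}$-Cartier divisors is written $\equiv$. An $\mathbb{R}$-Cartier divisor on a projective variety is \emph{nef} if it has non-negative degree on every curve, \emph{pseudo-effective} if its numerical class is a limit of classes of effective $\mathbb{R}$-Cartier divisors, and \emph{big} if its class lies in the interior of the pseudo-effective cone. A pair $(X,B)$ is \emph{log smooth} if $X$ is smooth and $\operatorname{Supp}B$ has simple normal crossings.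

\subsection{Generalized pairs and their minimal models}

\begin{definition}\label{def:gpair}
A \emph{projective generalized pair} (g-pair) $(X,B+M)$ consists of a normal projective variety $X$, an effective divisor $B$ on $X$, a projective birational morphism $\phi:\tilde X\to X$ from a normal variety, and a nef divisor $M'$ on $\tilde X$, called the \emph{data}, such that $M=\phi_*M'$ and $K_X+B+M$ is $\mathbb{R}$-Cartier. The data may be replaced by its pullback to any higher birational model. No rationality of any kind is assumed of $M'$.

For a prime divisor $\Xi$ over $X$, take $\phi$ so high that $\Xi$ is a divisor on $\tilde X$, write $K_{\tilde X}+\tilde B+M'=\phi^*(K_X+B+M)$, and put $a(\Xi,X,B+M)=1-\operatorname{mult}_\Xi\tilde B$. This is the \emph{generalized log discrepancy}. The g-pair is \emph{g-lc} if $a(\Xi,X,B+M)\ge0$ for all $\Xi$. It is \emph{g-dlt} if it is g-lc and there is a proper closed subset $T\subset X$ such that, over $X\setminus T$, the pair $(X,B)$ is log smooth and $M'$ is the pullback of $M$, and $a(\Xi,X,B+M)>0$ for every $\Xi$ whose center lies in $T$.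
\end{definition}

For $M'=0$ these are the usual log discrepancies $a(\Xi,X,B)$ and the usual notions lc and dlt; a pair is klt if all its log discrepancies are positive. Recall that a log smooth pair is lc if its coefficients are at most $1$ and klt if they are less than $1$. Pushing the defining formula forward gives $\phi_*\tilde B=B$, so $a(\Xi,X,B+M)=1-\operatorname{mult}_\Xi B$ for a divisor $\Xi$ on $X$ itself. If the data lives on $X$, that is $\tilde X=X$ and $M'=M$, then on every higher model the pullback of $M$ cancels from both sides of the defining formula, and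
\begin{equation}\label{eq:descends}
a(\Xi,X,B+M)=a(\Xi,X,B)\quad\text{for all }\Xi .
\end{equation}
In that case $M$ is invisible to the singularities and only changes the numerical class $K_X+B+M$. All our counterexamples are of this kind.

\begin{definition}\label{def:mm}
Let $(X,B+M)$ be a projective g-lc pair with data $M'$ on $\tilde X$. A \emph{minimal model} of $(X,B+M)$ is a projective g-pair $(Y,B_Y+M_Y)$ with a birational map $\psi:X\dashrightarrow Y$ such that:
\begin{itemize}
\item[(M1)] after passing to a higher model, $\tilde X\dashrightarrow Y$ is a morphism, and $(Y,B_Y+M_Y)$ has the same data $M'$; thus $M_Y$ is the pushforward of $M'$;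
\item[(M2)] $B_Y=\psi_*B+E_\psi$, where $E_\psi$ is the sum of the reduced exceptional divisors of $\psi^{-1}$;
\item[(M3)] $(Y,B_Y+M_Y)$ is $\mathbb{Q}$-factorial and g-dlt;
\item[(M4)] $K_Y+B_Y+M_Y$ is nef;
\item[(M5)] $a(\Xi,X,B+M)<a(\Xi,Y,B_Y+M_Y)$ for every prime divisor $\Xi$ on $X$ that is exceptional over $Y$.
\end{itemize}
A \emph{weak minimal model} is defined in the same way, with (M3) dropped and with $\le$ in place of $<$ in (M5).
\end{definition}

The map $\psi$ need not be a birational contraction: $Y$ may extract divisors, which then appear in $B_Y$ with coefficient $1$. Every minimal model is a weak minimal model.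

\subsection{The $\sigma$-decomposition and the conjecture}

Let $X$ be a smooth projective variety, $\Gamma$ a prime divisor and $H$ an ample divisor on $X$. Following Nakayama, for a big divisor $D$ put
\[
\sigma_\Gamma(D)=\inf\{\operatorname{mult}_\Gamma D' : 0\le D'\equiv D\},
\]
and for a pseudo-effective divisor $D$, for which $D+\varepsilon H$ is big whenever $\varepsilon>0$, put
\[
\sigma_\Gamma(D)=\lim_{\varepsilon\downarrow0}\sigma_\Gamma(D+\varepsilon H).
\]
We use the following standard facts. The limit is increasing as $\varepsilon\downarrow0$, finite, independent of $H$, and equal to the infimum when $D$ is big; it depends only on the numerical class of $D$; and it is non-zero for only finitely many $\Gamma$. The divisors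
\[
N_\sigma(D)=\sum_\Gamma\sigma_\Gamma(D)\,\Gamma,\qquad P_\sigma(D)=D-N_\sigma(D)
\]
are the \emph{negative} and the \emph{positive part} of $D$. Thus $N_\sigma(D)$ records the part that effective divisors with class near $D$ cannot avoid, and $P_\sigma(D)$ is what remains.

The following conjecture comes from \cite{Hu}.

\begin{quote}
\textbf{Conjecture.} \emph{Let $(X,B+M)$ be a projective g-lc pair with $K_X+B+M$ pseudo-effective. Suppose that there is a projective birational morphism $\pi:X'\to X$ from a smooth projective variety such that $P_\sigma(\pi^*(K_X+B+M))$ is nef. Then $(X,B+M)$ has a minimal model.}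
\end{quote}

Two facts make a positive answer the natural guess. The hypothesis is necessary: if a minimal model $Y$ exists, then on a common resolution the positive part is the pullback of the nef divisor $K_Y+B_Y+M_Y$ (Proposition~\ref{prop:necessary}). And on surfaces both the hypothesis and the conclusion always hold (Corollary~\ref{cor:surface} and Theorem~\ref{thm:B}(d)). Nevertheless the Conjecture is false.

\subsection{Results}

\begin{theorem}\label{thm:A}
There are a smooth projective threefold $X$ with $K_X\equiv0$, a smooth prime divisor $N\subset X$ and a nef $\mathbb{R}$-divisor $P$ on $X$ such that, for every $b\in(0,1]$, the g-pair $(X,bN+M)$ with $M=P$ and data $M'=P$ on $\tilde X=X$ satisfies: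
\begin{itemize}
\item[(1)] it is g-lc, the pair $(X,bN)$ is log smooth, and klt if $b<1$, and $K_X+bN+M$ is pseudo-effective;
\item[(2)] $P_\sigma(K_X+bN+M)\equiv P$ is nef, so the hypothesis of the Conjecture holds with $\pi=\mathrm{id}$;
\item[(3)] $(X,bN+M)$ has no minimal model.
\end{itemize}
\end{theorem}

\begin{theorem}\label{thm:B}
\begin{itemize}
\item[(a)] There are a smooth projective threefold $X$ and a nef $\mathbb{R}$-divisor $M$ on $X$ such that the g-pair $(X,M)$, with $B=0$ and data $M$, satisfies the hypotheses of the Conjecture and has no minimal model.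
\item[(b)] Counterexamples as in Theorem~\ref{thm:A} and as in \textup{(a)} exist in every dimension $n\ge3$.
\item[(c)] The pairs in Theorem~\ref{thm:A}, in \textup{(a)} and in \textup{(b)} do not even have a weak minimal model.
\item[(d)] In dimension at most $2$, every projective g-lc pair with $K_X+B+M$ pseudo-effective has a minimal model. So $3$ is the smallest dimension in which the Conjecture fails.
\end{itemize}
\end{theorem}

The proof has three ingredients. Section~\ref{sec:obstruction} shows that a minimal model forces each component of the negative part to be covered by curves of degree zero for the positive part, and turns this into a criterion with two conditions. Section~\ref{sec:quotients} builds, from quotients of products of elliptic curves, divisors with negative normal class on varieties whose canonical class is under control; Example~\ref{ex:kummer} runs the construction on a Kummer surface, where one sees why two dimensions are not enough. Section~\ref{sec:theta} supplies the class of square zero that is positive on every curve. The threefolds are assembled in Section~\ref{sec:threefolds}, higher dimensions follow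 in Section~\ref{sec:products}, and curves and surfaces are treated in Section~\ref{sec:low}. Section~\ref{sec:nqc} shows that the data of the examples is not a positive combination of rational nef divisors.

\section{Negativity, negative parts and the Hodge index theorem}\label{sec:tools}

Three elementary facts are used without further comment. An ample $\mathbb{R}$-divisor on a projective variety is numerically equivalent to an effective divisor not containing a given prime divisor: it is a positive combination of very ample divisors, and these can be moved. The sum of a nef and an ample divisor is ample. On a smooth projective variety of dimension $d$, the intersection number of a pseudo-effective divisor with $d-1$ nef divisors is non-negative.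

\subsection{The negativity lemma}

For a morphism $h$, an $\mathbb{R}$-Cartier divisor is \emph{$h$-nef} if it has non-negative degree on every curve contracted by $h$.

\begin{lemma}[{\cite[Lemma 3.39]{KM}; for $\mathbb{R}$-divisors, \cite[Lemma 3.6.2]{BCHM}}]\label{lem:neg}
Let $h:Z\to Y$ be a projective birational morphism of normal varieties and $F$ an $\mathbb{R}$-Cartier divisor on $Z$ with $-F$ $h$-nef. Then $F\ge0$ if and only if $h_*F\ge0$.
\end{lemma}

Applied to $F$ and $-F$, the lemma shows that an $h$-exceptional divisor of degree zero on all $h$-contracted curves is $0$. It follows that a birational morphism $f:\tilde X\to X$ of \emph{smooth} projective varieties satisfies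
\begin{equation}\label{eq:push}
F\equiv0 \ \Longrightarrow\ f_*F\equiv0 .
\end{equation}
Indeed $f_*F$ is $\mathbb{R}$-Cartier, the divisor $f^*f_*F-F$ is exceptional of degree zero on contracted curves, so $f^*f_*F=F\equiv0$, and the projection formula gives $f_*F\equiv0$.

\subsection{Bounding the negative part from both sides}

To compute $N_\sigma(D)$ we need an upper and a lower bound. The upper bound comes from any decomposition into a nef and an effective part, even on a higher model.

\begin{lemma}\label{lem:upper}
Let $f:\tilde X\to X$ be a birational morphism of smooth projective varieties and $D$ a divisor on $X$ with $f^*D\equiv L+F$, where $L$ is nef and $F\ge0$. Then $D$ is pseudo-effective and $N_\sigma(D)\le f_*F$. In particular, if $D\equiv L+F$ on $X$ with $L$ nef and $F\ge0$, then $N_\sigma(D)\le F$.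
\end{lemma}

\begin{proof}
Fix a prime divisor $\Gamma\subset X$, an ample divisor $\tilde H$ on $\tilde X$, and an ample divisor $H$ on $X$ so large that $H-f_*\tilde H$ is ample. For $\varepsilon>0$ choose $0\le G_1\equiv L+\varepsilon\tilde H$ not containing the strict transform of $\Gamma$, and $0\le G_2\equiv\varepsilon(H-f_*\tilde H)$ not containing $\Gamma$. By \eqref{eq:push}, $f_*G_1\equiv D-f_*F+\varepsilon f_*\tilde H$. Hence $f_*G_1+G_2+f_*F$ is an effective divisor numerically equivalent to $D+\varepsilon H$, with multiplicity $\operatorname{mult}_\Gamma f_*F$ along $\Gamma$. So $\sigma_\Gamma(D+\varepsilon H)\le\operatorname{mult}_\Gamma f_*F$; let $\varepsilon\to0$.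
\end{proof}

The lower bound rests on the property that distinguishes the positive part: it can be approximated by effective divisors that almost avoid any given prime divisor, and so it stays pseudo-effective when restricted to that divisor.

\begin{lemma}\label{lem:restrict}
Let $X$ be a smooth projective variety, $D$ a pseudo-effective divisor on $X$, and $u:S\to X$ a morphism from a smooth projective variety whose image is a prime divisor $\Gamma$. Then $u^*P_\sigma(D)$ is pseudo-effective.
\end{lemma}

\begin{proof}
Let $H$ be ample and $N_\varepsilon=N_\sigma(D+\varepsilon H)$. For $\varepsilon>0$ choose $0\le D_\varepsilon\equiv D+\varepsilon H$ with $\operatorname{mult}_\Gamma D_\varepsilon\le\sigma_\Gamma(D+\varepsilon H)+\varepsilon$. By the definition of $\sigma$ as an infimum, $G_\varepsilon:=D_\varepsilon-N_\varepsilon\ge0$, and $m_\varepsilon:=\operatorname{mult}_\Gamma G_\varepsilon\le\varepsilon$. The divisor $G_\varepsilon-m_\varepsilon\Gamma$ is effective and does not contain $\Gamma=u(S)$, so its pullback to $S$ is an effective divisor. Since the limit defining $\sigma$ is increasing, $N_\varepsilon\le N_\sigma(D)$;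 so all $N_\varepsilon$ are supported on the finitely many components of $N_\sigma(D)$, and $N_\varepsilon\to N_\sigma(D)$ coefficientwise. Hence the class of $G_\varepsilon-m_\varepsilon\Gamma\equiv D+\varepsilon H-N_\varepsilon-m_\varepsilon\Gamma$ tends to that of $P_\sigma(D)$, and $u^*P_\sigma(D)$ is a limit of effective classes.
\end{proof}

\begin{corollary}\label{cor:surface}
If $D$ is a pseudo-effective divisor on a smooth projective surface, then $P_\sigma(D)$ is nef.
\end{corollary}

\begin{proof}
Apply Lemma~\ref{lem:restrict} to the normalization of a curve $\Gamma$. A pseudo-effective divisor on a curve has non-negative degree, so $P_\sigma(D)\cdot\Gamma\ge0$.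
\end{proof}

\subsection{The positive cone of a surface}

The Hodge index theorem says that the intersection form on the space $N^1(S)$ of numerical classes of $\mathbb{R}$-divisors on a smooth projective surface $S$ is negative definite on the orthogonal complement of an ample class. We use it in the following form. Note that nef classes satisfy the inequalities in the hypothesis.

\begin{lemma}\label{lem:hodge}
Let $S$ be a smooth projective surface, $h$ an ample class, and $x,y\in N^1(S)$ non-zero classes with $x^2,\,y^2,\,x\cdot h,\,y\cdot h\ge0$. Then $x\cdot y\ge0$, and $x\cdot y=0$ only if $y=cx$ with $c>0$.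
\end{lemma}

\begin{proof}
Scale $h$ so that $h^2=1$, and write $x=ah+x'$, $y=bh+y'$ with $a,b\ge0$ and $x',y'\in h^\perp$. Let $\langle\ ,\ \rangle$ be the negative of the intersection form on $h^\perp$, which is positive definite, with norm $|\cdot|$. Then $x^2\ge0$ and $y^2\ge0$ read $|x'|\le a$ and $|y'|\le b$, so $a,b>0$ because $x,y\ne0$. By Cauchy--Schwarz, $x\cdot y=ab-\langle x',y'\rangle\ge ab-|x'||y'|\ge0$. Equality forces $|x'|=a$, $|y'|=b$ and $\langle x',y'\rangle=|x'||y'|$, hence $y'=(b/a)x'$ and $y=(b/a)x$.
\end{proof}

\section{What a minimal model forces}\label{sec:obstruction}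

In this section $(X,B+M)$ is a projective g-lc pair and $D=K_X+B+M$. Given a weak minimal model $(Y,B_Y+M_Y)$, we write $D_Y=K_Y+B_Y+M_Y$, take a smooth projective $\tilde X$ carrying the data $M'$, with birational morphisms $f:\tilde X\to X$ and $g:\tilde X\to Y$, and put
\[
L=g^*D_Y,\qquad E=f^*D-L .
\]
The divisor $L$ is nef by (M4). Here $K_X$ and $K_Y$ are the pushforwards of one canonical divisor $K_{\tilde X}$. By (M1), $K_{\tilde X}$ and $M'$ cancel in the difference, and
\begin{equation}\label{eq:E}
\operatorname{mult}_\Xi E=a(\Xi,Y,B_Y+M_Y)-a(\Xi,X,B+M)
\end{equation}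
for every prime divisor $\Xi\subset\tilde X$.

\begin{lemma}\label{lem:compare}
The divisor $E$ is effective and $g$-exceptional.
\end{lemma}

\begin{proof}
Let $\Xi$ be a divisor on $X$. If it is also a divisor on $Y$, it has the same coefficient in $B$ and in $B_Y$ by (M2), so $\operatorname{mult}_\Xi E=0$. If it is exceptional over $Y$, then $\operatorname{mult}_\Xi E\ge0$ by the weak form of (M5). Thus $f_*E\ge0$. Since $-E=L-f^*D$ is $f$-nef, Lemma~\ref{lem:neg} gives $E\ge0$.

Now let $\Xi$ be a divisor on $Y$. If it is also a divisor on $X$, we have just seen that $\operatorname{mult}_\Xi E=0$. If it is exceptional over $X$, its coefficient in $B_Y$ is $1$ by (M2), so \eqref{eq:E} gives $\operatorname{mult}_\Xi E=-a(\Xi,X,B+M)\le0$ because $(X,B+M)$ is g-lc. Together with $E\ge0$ this gives $\operatorname{mult}_\Xi E=0$.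
\end{proof}

The last step is the only place where allowing $Y$ to extract divisors could have helped: it shows that only divisors of log discrepancy zero are extracted and that they do not enter $E$.

\begin{proposition}\label{prop:necessary}
If $(Y,B_Y+M_Y)$ is a minimal model of $(X,B+M)$, then $N_\sigma(f^*D)=E$ and $P_\sigma(f^*D)=L$ is nef.
\end{proposition}

\begin{proof}
Lemma~\ref{lem:upper} on $\tilde X$ gives $N_\sigma(f^*D)\le E$. For the reverse inequality let $H$ be ample on $\tilde X$. Since $Y$ is $\mathbb{Q}$-factorial, $F=g^*g_*H-H$ is defined, and it is $g$-exceptional. If $0\le D_\varepsilon\equiv f^*D+\varepsilon H$, then $D_\varepsilon-E+\varepsilon F\equiv g^*(D_Y+\varepsilon g_*H)$ has degree zero on $g$-contracted curves, and its pushforward to $Y$ is $g_*D_\varepsilon\ge0$. By Lemma~\ref{lem:neg}, $D_\varepsilon\ge E-\varepsilon F$. Hence $N_\sigma(f^*D+\varepsilon H)\ge E-\varepsilon F$; let $\varepsilon\to0$.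
\end{proof}

Suppose now that $X$ is smooth and that the positive part is already nef on $X$. Then a minimal model has no freedom: its nef class must pull back to the positive part, and it must contract the whole negative part. A contracted divisor is swept out by contracted curves, and this gives the obstruction.

\begin{proposition}\label{prop:obstruction}
Let $(X,B+M)$ be a projective g-lc pair with $X$ smooth. Suppose that $D=K_X+B+M\equiv P+R$ with $P$ nef, $R\ge0$ and $N_\sigma(D)=R$. If $(X,B+M)$ has a weak minimal model, then every component $\Gamma$ of $R$ has a non-empty open subset through each point of which there passes a curve $\gamma\subset\Gamma$ with $P\cdot\gamma=0$.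
\end{proposition}

\begin{proof}
We have two decompositions $f^*D\equiv L+E\equiv f^*P+f^*R$ into a nef and an effective part, and we first show that they coincide. Put $F=f^*R-E$, so that $F\equiv L-f^*P$.

The divisor $-F\equiv f^*P-g^*D_Y$ is $g$-nef, and $g_*F=g_*f^*R\ge0$ because $E$ is $g$-exceptional (Lemma~\ref{lem:compare}). Lemma~\ref{lem:neg} for $g$ gives $F\ge0$, so $f_*E\le R$. On the other hand, Lemma~\ref{lem:upper} gives $R=N_\sigma(D)\le f_*E$; this is where the hypothesis $N_\sigma(D)=R$ enters. Hence $f_*F=0$. As $F\equiv L-f^*P$ is $f$-nef, Lemma~\ref{lem:neg} for $f$, applied to $-F$, gives $-F\ge0$. Therefore $F=0$, that is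
\[
E=f^*R,\qquad L\equiv f^*P .
\]

Let $\tilde\Gamma\subset\tilde X$ be the strict transform of a component $\Gamma$ of $R$. Then $\operatorname{mult}_{\tilde\Gamma}E=\operatorname{mult}_\Gamma R>0$, so $\tilde\Gamma$ is $g$-exceptional: $\dim g(\tilde\Gamma)<\dim\tilde\Gamma$, and every irreducible component of every fiber of $\tilde\Gamma\to g(\tilde\Gamma)$ has positive dimension. Since $f$ is an isomorphism over the complement of a closed subset of codimension at least two, there is a non-empty open $U\subset\tilde\Gamma$ mapped isomorphically onto an open subset of $\Gamma$. Through a point $x\in U$ there is a curve $\tilde\gamma\subset\tilde\Gamma$ contracted by $g$. As $f$ is injective on $\tilde\gamma\cap U$, the image $\gamma=f(\tilde\gamma)$ is a curve through $f(x)$, and $P\cdot\gamma=f^*P\cdot\tilde\gamma=g^*D_Y\cdot\tilde\gamma=0$.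
\end{proof}

\begin{remark}\label{rem:surface}
On a surface the obstruction is empty. There the conclusion says $P\cdot\Gamma=0$ for every component $\Gamma$ of $R$, and this follows from $N_\sigma(D)=R$ alone: if $P\cdot\Gamma>0$, then $P+s\Gamma$ is nef for small $s>0$, and Lemma~\ref{lem:upper} gives $N_\sigma(D)\le R-s\Gamma$.
\end{remark}

We combine the lower bound of Lemma~\ref{lem:restrict} with the obstruction. Condition (H1) below says that no part of $R$ can be moved into the positive part; condition (H2) says that a component of $R$ cannot be contracted compatibly with $P$.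

\begin{proposition}\label{prop:criterion}
Let $(X,B)$ be a projective log smooth pair with coefficients in $[0,1]$, let $M$ be a nef divisor on $X$, and let $D=K_X+B+M\equiv P+R$ with $P$ nef and $R\ge0$. Assume:
\begin{itemize}
\item[(H1)] for every divisor $R'\neq0$ with $0\le R'\le R$ there is a morphism $u:S\to X$ from a smooth projective variety of dimension $\dim X-1$ onto a prime divisor such that $u^*(P+R')$ is not pseudo-effective;
\item[(H2)] there are a component $N$ of $R$ and a proper closed subset $Z\subsetneq N$ such that $P\cdot\gamma>0$ for every curve $\gamma\subset N$ not contained in $Z$.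
\end{itemize}
Then the g-pair $(X,B+M)$ with data $M$ on $X$ is g-lc, $D$ is pseudo-effective, $P_\sigma(D)\equiv P$ is nef, and $(X,B+M)$ has no weak minimal model.
\end{proposition}

\begin{proof}
The g-pair is g-lc by \eqref{eq:descends}. By Lemma~\ref{lem:upper}, $D$ is pseudo-effective and $N_\sigma(D)=R-R'$ with $0\le R'\le R$, so $P_\sigma(D)\equiv P+R'$. If $R'\ne0$, then (H1) contradicts Lemma~\ref{lem:restrict}. So $N_\sigma(D)=R$ and $P_\sigma(D)\equiv P$. If a weak minimal model existed, the open subset of $N$ given by Proposition~\ref{prop:obstruction} would contain a point outside $Z$, and the curve through that point would contradict (H2).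
\end{proof}

\section{Negative divisors on quotients of products of elliptic curves}\label{sec:quotients}

Take $R=bN$ in Proposition~\ref{prop:criterion}. Condition (H1), tested on $N$, asks that $P|_N+sN|_N$ fail to be pseudo-effective for $0<s\le b$, so the normal class $N|_N$ has to be negative. We also want freedom in the choice of $P|_N$, and we want $K_X$ out of the way.

On a product $W=C^{n-1}\times C$ of elliptic curves, $K_W=0$ and every nef class on $C^{n-1}$ extends to $W$, but the fiber $C^{n-1}\times\{o\}$ is nef, so it never enters the negative part of a nef divisor plus a non-negative multiple of the fiber. Blowing up points on the fiber makes the normal class of its strict transform $\hat N$ negative, but now the canonical class compensates. If $\beta:\hat W\to W$ is the blow-up, with exceptional divisors $E_w$, then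
\[
K_{\hat W}+b\hat N=b\,\beta^*(C^{n-1}\times\{o\})+(n-1-b)\sum E_w ,
\]
which is nef plus effective exceptional for $b\le1$; by Lemma~\ref{lem:upper}, $\hat N$ is not in the negative part, whatever nef divisor we add. The remedy is to pass to a quotient of $\hat W$ ramified along the $E_w$: the ramification absorbs the unwanted multiple of $E_w$ in the canonical class and leaves the normal class of $\hat N$ as it is.

\subsection{The construction}

Let $C$ be an elliptic curve with origin $o$ and nowhere vanishing regular $1$-form $\eta$. Let $\mu$ be an automorphism of $C$ of order $m\ge2$ with $\mu(o)=o$ and $\mu^*\eta=\zeta\eta$, where $\zeta$ is a primitive $m$-th root of unity. We need three cases, in which $o$ is the point at infinity and $\eta=dx/y$.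
\begin{itemize}
\item $m=2$: $C$ is arbitrary, $\mu=-1$, $\mu^*\eta=-\eta$. The fixed points are the four points of $C[2]$.
\item $m=3$: $C:y^2=x^3+1$, $\mu(x,y)=(\zeta x,y)$. The fixed points of $\mu$, and of $\mu^2=\mu^{-1}$, are $o$ and $(0,\pm1)$.
\item $m=4$: $C:y^2=x^3-x$, $\mu(x,y)=(-x,\zeta y)$ with $\zeta^2=-1$, so $\mu^*\eta=-\zeta^{-1}\eta=\zeta\eta$. The fixed points of $\mu$ are $o$ and $e=(0,0)$, and $\mu^2=-1$ fixes the four points of $C[2]$.
\end{itemize}
Fix $n\ge2$. Let $W=C^n=C^{n-1}\times C$, let $g=(\mu,\dots,\mu)$ and $G=\langle g\rangle$, a cyclic group of order $m$. Let $\Sigma\subset W$ be the set of points with non-trivial stabilizer; it is finite in each of the three cases. For $w\in\Sigma$ let $m_w$ be the order of the stabilizer $G_w$. Let $\beta:\hat W\to W$ be the blow-up of $\Sigma$, with exceptional divisors $E_w\cong\mathbb{P}^{n-1}$. The action of $G$ lifts to $\hat W$; let $\tau:\hat W\to X=\hat W/G$ be the quotient, a finite morphism of degree $m$ onto a projective variety. For a fixed point $a$ of $\mu$, let $\hat N_a\subset\hat W$ be the strict transform of $C^{n-1}\times\{a\}$, which is $G$-invariant,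 let $N_a=\tau(\hat N_a)$, and let $\Sigma_a=\Sigma\cap(C^{n-1}\times\{a\})$. The restriction of $\beta$,
\[
\alpha:\hat N_a\to C^{n-1},
\]
is the blow-up of the points of $\Sigma_a$, with exceptional divisors $e_w=E_w|_{\hat N_a}$.

\begin{lemma}\label{lem:quotient}
\begin{itemize}
\item[(1)] $X$ is smooth, and $\tau^*K_X\equiv\sum_{w\in\Sigma}(n-m_w)E_w$.
\item[(2)] If $F$ is a $G$-invariant divisor on $\hat W$, then $F^\flat:=\frac1m\tau_*F$ satisfies $\tau^*F^\flat=F$. A divisor on $X$ is nef, or numerically trivial, if and only if its pullback to $\hat W$ is.
\item[(3)] $N_a$ is smooth, $\tau^{-1}(N_a)=\hat N_a$, $\tau^*N_a=\hat N_a$, and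
\begin{equation}\label{eq:normal}
\hat N_a|_{\hat N_a}\equiv-\sum_{w\in\Sigma_a}e_w .
\end{equation}
\end{itemize}
\end{lemma}

\begin{proof}
\emph{Local coordinates.} Let $w=(w_1,\dots,w_n)\in\Sigma$, and let $G_w$ be generated by $g^j$ with $jm_w=m$. Put $\nu=\mu^j$ and $\xi=\zeta^j$, a primitive $m_w$-th root of unity. Since $\nu^*\eta=\xi\eta$ and $\eta$ does not vanish at $w_i$, the map $\nu$ acts on the cotangent space at $w_i$ by $\xi$. If $s$ is a local parameter at $w_i$, then $t_i=\frac1{m_w}\sum_{l=0}^{m_w-1}\xi^{-l}(\nu^l)^*s$ has the same linear part as $s$ and satisfies $\nu^*t_i=\xi t_i$. So $g^j$ multiplies each of the local coordinates $t_1,\dots,t_n$ at $w$ by $\xi$. In the $i$-th chart of the blow-up the coordinates are $x=t_i$ and $u_l=t_l/t_i$ for $l\ne i$; there $E_w=\{x=0\}$, and $g^j$ acts by $x\mapsto\xi x$, $u_l\mapsto u_l$.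

(1) By the above, $G_w$ fixes $E_w$ pointwise, so the stabilizer of a point $p\in E_w$ is exactly $G_w$. The completed local ring of $X$ at $\tau(p)$ is the ring of $G_w$-invariants of the completed local ring of $\hat W$ at $p$. With $c_l=u_l(p)$ this is
\[
k[[x,\,u_l-c_l]]^{G_w}=k[[x^{m_w},\,u_l-c_l]],
\]
which is regular. Outside $\bigcup E_w$ the action is free and $\tau$ is \'etale. So $X$ is smooth and $\tau$ is ramified exactly along the $E_w$, with index $m_w$. Comparing the blow-up formula $K_{\hat W}\sim(n-1)\sum E_w$ with the ramification formula $K_{\hat W}\sim\tau^*K_X+\sum(m_w-1)E_w$ gives the claim.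

(2) For a quotient by a finite group, $\tau^*\tau_*F=\sum_{h\in G}h^*F$, which is $mF$ for invariant $F$. Every curve $\gamma\subset X$ is the image of a curve $\hat\gamma\subset\hat W$, with $\tau_*\hat\gamma=d\gamma$ and $d>0$, and $\tau$ contracts no curve; the second statement follows from the projection formula.

(3) Since $\hat N_a$ is $G$-invariant, $\tau^{-1}(N_a)=\hat N_a$; since $\tau$ is \'etale at the generic point of $\hat N_a$, we get $\tau^*N_a=\hat N_a$. So a local equation $\varphi$ of $N_a$ at $\tau(p)$ pulls back to a local equation of $\hat N_a$ at $p$. If $p\notin\bigcup E_w$, then $\tau$ is \'etale at $p$ and $\hat N_a$ is smooth, so $N_a$ is smooth at $\tau(p)$. Let $p\in E_w\cap\hat N_a$. Near $w$ we have $C^{n-1}\times\{a\}=\{t_n=0\}$. In the $n$-th chart $t_n=x$, so $\hat N_a$ does not meet $E_w$ there; in the $i$-th chart with $i<n$ we have $t_n=xu_n$ and $\hat N_a=\{u_n=0\}$. Thus $\varphi\in k[[x^{m_w},u_l-c_l]]$ is $u_n$ times a unit of $k[[x,u_l-c_l]]$. Its linear term in $u_n$ is non-zero, so $N_a$ is smooth at $\tau(p)$.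

Finally, $\beta^*(C^{n-1}\times\{a\})=\hat N_a+\sum_{w\in\Sigma_a}E_w$, and this divisor is numerically equivalent to $\beta^*(C^{n-1}\times\{t\})$ for $t\ne a$, which is disjoint from $\hat N_a$. Restricting to $\hat N_a$ gives \eqref{eq:normal}.
\end{proof}

The formula for $\tau^*K_X$ shows which cases to use. The canonical class is numerically trivial when all $m_w$ equal $n$, which happens for $(n,m)=(2,2)$ and $(3,3)$. For $(n,m)=(3,4)$ it has negative coefficients, which will replace the boundary in Theorem~\ref{thm:B}(a).

\subsection{The construction in dimension two}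

\begin{example}\label{ex:kummer}
Take $n=m=2$, so that $X$ is the Kummer surface of $C\times C$ and $K_X\equiv0$. Let $N=N_o$. The curve $C\times\{o\}$ contains four of the sixteen points of $\Sigma$, so $\hat N^2=-4$ by \eqref{eq:normal}, and $2N^2=(\tau^*N)^2=-4$ gives $N^2=-2$. Let $\theta=d\cdot o$ be a divisor of degree $d\ge0$ on $C$ and $P=(\beta^*\mathrm{pr}_1^*\theta)^\flat$. Then $P$ is nef and $2P\cdot N=\tau^*P\cdot\hat N=d$. For $s\ge0$ the divisor $P+sN$ is non-negative on curves other than $N$, and $(P+sN)\cdot N=\frac d2-2s$; so it is nef exactly when $s\le d/4$. For $D=K_X+bN+P\equiv P+bN$ with $0<b\le1$, Lemma~\ref{lem:upper} gives $N_\sigma(D)=(b-s)N$ with $\min(b,d/4)\le s\le b$, and Corollary~\ref{cor:surface} gives $s\le d/4$. Hence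
\[
N_\sigma(D)=\bigl(b-\min(b,d/4)\bigr)N .
\]
So $N_\sigma(D)=bN$ if and only if $d=0$, while (H2) asks for $P\cdot N>0$, that is $d>0$.
\end{example}

The example shows the tension between the two conditions. Keeping $N$ in the negative part requires the class $\theta$ to have no volume: otherwise $\alpha^*\theta-s\sum e_w$ stays pseudo-effective for small $s$. Condition (H2) requires $\theta$ to be positive on curves. On the curve $C$, volume and degree are the same number. On the surface $C\times C$ the volume of a nef class is $\theta^2$, and a class can have $\theta^2=0$ and still be positive on every curve.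

\section{An irrational class of square zero}\label{sec:theta}

Let $C$ be an elliptic curve, $A=C\times C$, $F_1=C\times\{o\}$, $F_2=\{o\}\times C$, and $\Delta$ the diagonal. Each of these curves is disjoint from a general translate of itself, and any two of them meet transversally in the single point $(o,o)$. So
\[
F_1^2=F_2^2=\Delta^2=0,\qquad F_1\cdot F_2=F_1\cdot\Delta=F_2\cdot\Delta=1,
\]
and $(aF_1+bF_2+c\Delta)^2=2(ab+ac+bc)$. The classes of square zero form a cone over a conic, and we want an irrational ray of it. Taking $a=1$ and $b=\sqrt2$ forces $c=-\sqrt2/(1+\sqrt2)=-(2-\sqrt2)$. Put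
\[
\theta=F_1+\sqrt2\,F_2-(2-\sqrt2)\,\Delta .
\]
Then $\theta^2=0$ and
\begin{equation}\label{eq:theta}
\theta\cdot F_1=2\sqrt2-2,\qquad\theta\cdot F_2=\sqrt2-1,\qquad\theta\cdot\Delta=1+\sqrt2,\qquad\frac{\theta\cdot\Delta}{\theta\cdot F_2}=3+2\sqrt2\notin\mathbb{Q}.
\end{equation}
The last relation shows that no non-zero multiple of $\theta$ has rational intersection numbers with both $\Delta$ and $F_2$.

\begin{lemma}\label{lem:theta}
\begin{itemize}
\item[(1)] $\theta\cdot\Gamma>0$ for every curve $\Gamma\subset A$. In particular $\theta$ is nef.
\item[(2)] Let $\alpha:\hat A\to A$ be the blow-up of finitely many distinct points, with exceptional curves $e_w$. If $\alpha^*\theta+\sum x_we_w$ is pseudo-effective, then $x_w\ge0$ for all $w$.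
\end{itemize}
\end{lemma}

\begin{proof}
(1) The divisor $h=F_1+F_2$ is ample and $\theta\cdot h=3\sqrt2-3>0$. A curve $\Gamma\subset A$ has $\Gamma\cdot h>0$, and $\Gamma^2\ge0$ because $\Gamma$ is numerically equivalent to a translate different from $\Gamma$. By Lemma~\ref{lem:hodge}, $\theta\cdot\Gamma\ge0$, with equality only if $\Gamma\equiv c\theta$ for some $c>0$. This is excluded by \eqref{eq:theta}, since $\Gamma\cdot\Delta$ and $\Gamma\cdot F_2$ are integers.

(2) Let $D=\alpha^*\theta+\sum x_we_w$. Then $P_\sigma(D)$ is nef by Corollary~\ref{cor:surface}, $N_\sigma(D)\ge0$, and $\alpha^*\theta$ is nef. From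
\[
P_\sigma(D)\cdot\alpha^*\theta+N_\sigma(D)\cdot\alpha^*\theta=D\cdot\alpha^*\theta=\theta^2=0
\]
we see that both terms vanish. By (1), the only curves on $\hat A$ of degree zero for $\alpha^*\theta$ are the $e_w$, so $N_\sigma(D)=\sum c_we_w$ with $c_w\ge0$. By Lemma~\ref{lem:hodge}, $P_\sigma(D)\equiv c\,\alpha^*\theta$ for some $c\ge0$. Intersecting $\alpha^*\theta+\sum x_we_w\equiv c\,\alpha^*\theta+\sum c_we_w$ with $e_w$ gives $x_w=c_w\ge0$.
\end{proof}

Both properties of $\theta$ are needed. For an ample class in place of $\theta$, the pullback to $\hat A$ is big and stays big after subtracting a small multiple of $\sum e_w$, so (2) fails. For the rational class $F_1$, which also has square zero, the translates of $F_1$ have degree zero and cover $A$, so (1) fails.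

\section{The threefolds}\label{sec:threefolds}

Take $n=3$ in Section~\ref{sec:quotients}, so that $W=A\times C$ with $A=C\times C$, and let $\mathrm{pr}_A:W\to A$ be the projection. The curves $F_1,F_2,\Delta$ are preserved by $(\mu,\mu)$ because $\mu(o)=o$. Hence $\hat\Theta=\beta^*\mathrm{pr}_A^*\theta$ is a $G$-invariant nef divisor on $\hat W$, and
\[
P=\hat\Theta^\flat
\]
is a nef divisor on $X$ with $\tau^*P=\hat\Theta$. For a fixed point $a$ of $\mu$ we have $\hat\Theta|_{\hat N_a}=\alpha^*\theta$, since $\mathrm{pr}_A\circ\beta$ restricts to $\alpha$ on $\hat N_a$. Condition (H2) is checked once for both threefolds.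

\begin{lemma}\label{lem:H2}
Let $a$ be a fixed point of $\mu$ and $Z=\tau\bigl(\bigcup_{w\in\Sigma_a}e_w\bigr)\subsetneq N_a$. Then $P\cdot\gamma>0$ for every curve $\gamma\subset N_a$ not contained in $Z$.
\end{lemma}

\begin{proof}
Let $\hat\gamma$ be an irreducible component of $\tau^{-1}(\gamma)\subset\hat N_a$ mapping onto $\gamma$, so $\tau_*\hat\gamma=d\gamma$ with $d>0$. Since $\gamma\not\subset Z$, the curve $\hat\gamma$ is none of the $e_w$, and $\alpha_*\hat\gamma$ is a curve on $A$. Then $d\,P\cdot\gamma=\hat\Theta\cdot\hat\gamma=\theta\cdot\alpha_*\hat\gamma>0$ by Lemma~\ref{lem:theta}(1).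
\end{proof}

\subsection{Order three: trivial canonical class}\label{sub:three}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Take $m=3$. Then $\Sigma$ consists of $3^3=27$ points, all with $m_w=3$, so $X$ is a smooth projective threefold with $K_X\equiv0$ by Lemma~\ref{lem:quotient}. Let $N=N_o$, a smooth prime divisor; the set $\Sigma_o$ has nine points. For $b\in(0,1]$ the pair $(X,bN)$ is log smooth, and klt if $b<1$. With $B=R=bN$ and $M=P$ we have $K_X+B+M\equiv P+R$.

To check (H1), let $R'=sN$ with $0<s\le b$ and $u=\tau|_{\hat N_o}:\hat N_o\to X$, whose image is $N$. By Lemma~\ref{lem:quotient}(3),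
\[
u^*(P+sN)\equiv\alpha^*\theta-s\sum_{w\in\Sigma_o}e_w ,
\]
which is not pseudo-effective by Lemma~\ref{lem:theta}(2). Condition (H2) is Lemma~\ref{lem:H2}; here $b>0$ is used, to make $N$ a component of $R$. Proposition~\ref{prop:criterion} gives (1), (2) and (3), the last even for weak minimal models.
\end{proof}

This disproves the Conjecture.

\subsection{Order four: no boundary}\label{sub:four}

With $B=0$ the negative part has to come from $K_X+M$. We can put into $M$ the nef class $\beta^*(A\times\{a\})=\hat N_a+\sum_{w\in\Sigma_a}E_w$. To keep $\hat N_a$ from moving, the canonical class must cancel some of the $E_w$ in this sum, so it needs negative coefficients $3-m_w<0$. This is why we take $m=4$.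

\begin{proof}[Proof of Theorem~\ref{thm:B}(a)]
Take $m=4$. Every non-trivial subgroup of $G$ contains $g^2=-1$, so $\Sigma=C[2]^3$ has $64$ points. The eight points of $\{o,e\}^3$ are fixed by $g$ and have $m_w=4$; call them of type~I. The other $56$ have $m_w=2$; call them of type~II. By Lemma~\ref{lem:quotient}(1),
\[
\tau^*K_X\equiv-\sum_{\mathrm{I}}E_w+\sum_{\mathrm{II}}E_w .
\]
Let $\Phi=\beta^*(A\times\{o\})$, a $G$-invariant nef divisor. For $a\in\{o,e\}$ we have $\Phi\equiv\hat N_a+\sum_{w\in\Sigma_a}E_w$, where $\Sigma_a=C[2]^2\times\{a\}$ has four points of type~I and twelve of type~II. Every point of type~I lies in exactly one of $\Sigma_o$ and $\Sigma_e$. Using the expression of $\Phi$ once for $a=o$ and once for $a=e$, the divisors $E_w$ of type~I cancel: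
\[
\tau^*K_X+2\Phi\equiv\hat R:=\hat N_o+\hat N_e+\sum_{\mathrm{II}}c_wE_w ,
\]
where $c_w=2$ if $w\in\Sigma_o\cup\Sigma_e$ and $c_w=1$ otherwise. The divisor $\hat R$ is effective and $G$-invariant. Put
\[
R=\hat R^\flat,\qquad M=(\hat\Theta+2\Phi)^\flat .
\]
By Lemma~\ref{lem:quotient}(2), $M$ is nef, and $K_X+M\equiv P+R$ because $\tau^*(K_X+M)\equiv\hat\Theta+\hat R$.

To check (H1), let $0\le R'\le R$ with $R'\ne0$. Then $0\le\tau^*R'\le\hat R$, so
\[
\tau^*R'=r_o\hat N_o+r_e\hat N_e+\sum_{\mathrm{II}}r_wE_w
\]
with non-negative coefficients, not all zero.

Suppose first that $r_a>0$ for some $a\in\{o,e\}$, and let $u=\tau|_{\hat N_a}$. The surface $\hat N_a$ is disjoint from the other one of $\hat N_o,\hat N_e$ and from the $E_w$ with $w\notin\Sigma_a$. By \eqref{eq:normal},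
\[
u^*(P+R')\equiv\alpha^*\theta-r_a\sum_{w\in\Sigma_a}e_w+\sum_{w\in\Sigma_a\text{ of type II}}r_we_w .
\]
The coefficient of $e_w$ at the four points of type~I is $-r_a<0$, so this class is not pseudo-effective by Lemma~\ref{lem:theta}(2).

Suppose next that $r_o=r_e=0$, pick $w$ with $r_w>0$, and let $u=\tau|_{E_w}$. The exceptional planes are disjoint, $\hat\Theta|_{E_w}\equiv0$ because $\beta$ contracts $E_w$, and $E_w|_{E_w}$ is the negative of a line. So $u^*(P+R')$ is $-r_w$ times the class of a line in $\mathbb{P}^2$, which is not pseudo-effective.

Condition (H2) holds for the component $N_o$ of $R$ by Lemma~\ref{lem:H2}. Proposition~\ref{prop:criterion} with $B=0$ shows that $(X,M)$ satisfies the hypotheses of the Conjecture with $\pi=\mathrm{id}$ and has no weak minimal model.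
\end{proof}

\section{Higher dimensions}\label{sec:products}

We multiply by an abelian variety $V$, which leaves the canonical class unchanged. The pullback of $P$ alone would have degree zero on all curves in the fibers $\{x\}\times V$, and (H2) would fail; adding an ample divisor from $V$ repairs this. One then has to check that the added positivity does not destroy (H1).

\begin{lemma}\label{lem:product}
Let $X,B,M,P,R$ satisfy the hypotheses of Proposition~\ref{prop:criterion}, with $\dim X=3$. Let $V$ be an abelian variety of dimension $d\ge1$, let $H$ be ample on $V$, and let $p_1,p_2$ be the projections of $X\times V$. Then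
\[
X\times V,\quad B_V=p_1^*B,\quad M_V=p_1^*M+p_2^*H,\quad P_V=p_1^*P+p_2^*H,\quad R_V=p_1^*R
\]
satisfy the hypotheses of Proposition~\ref{prop:criterion}.
\end{lemma}

\begin{proof}
The pair $(X\times V,B_V)$ is log smooth with the coefficients of $B$, the divisors $M_V$ and $P_V$ are nef, and $K_{X\times V}+B_V+M_V\equiv P_V+R_V$ because $K_V\sim0$.

(H1) The components of $R_V$ are the products $\Gamma\times V$ with $\Gamma$ a component of $R$, so a non-zero divisor between $0$ and $R_V$ has the form $p_1^*R'$ with $0\le R'\le R$ and $R'\ne0$. Let $u:S\to X$ be given by (H1) for $X$; thus $S$ is a smooth surface and $\delta=u^*(P+R')$ is not pseudo-effective. On a smooth projective surface the nef cone is by definition the dual of the pseudo-effective cone, so some nef class, and after a small perturbation some ample class $h$, has $\delta\cdot h<0$. The morphism $u\times\mathrm{id}:S\times V\to X\times V$ has image the prime divisor $u(S)\times V$. With $q_1,q_2$ the projections of $S\times V$, which has dimension $d+2$, we have $(u\times\mathrm{id})^*(P_V+p_1^*R')=q_1^*\delta+q_2^*H$ and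
\[
(q_1^*\delta+q_2^*H)\cdot q_1^*h\cdot(q_2^*H)^d=(\delta\cdot h)(H^d)<0,
\]
since $(q_2^*H)^{d+1}=0$. As $q_1^*h$ and $q_2^*H$ are nef, $q_1^*\delta+q_2^*H$ is not pseudo-effective.

(H2) Let $\gamma\subset N\times V$ be a curve not contained in $Z\times V$. Both $p_1^*P\cdot\gamma$ and $p_2^*H\cdot\gamma$ are non-negative. If $p_2(\gamma)$ is a curve, the second is positive. Otherwise $\gamma\subset N\times\{v\}$ maps isomorphically onto a curve in $N$ not contained in $Z$, and the first is positive.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}(b) and (c)]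
For $n=3$, part (b) is Theorem~\ref{thm:A} and part (a). For $n\ge4$ apply Lemma~\ref{lem:product} with $d=n-3$ to the threefolds of Sections~\ref{sub:three} and~\ref{sub:four}, and then Proposition~\ref{prop:criterion}. In the first case $K_{X\times V}\equiv0$, the boundary is $b(N\times V)$ with $N\times V$ a smooth prime divisor, and $M_V=P_V$ does not depend on $b$; in the second case $B_V=0$. In all cases the non-existence comes from Proposition~\ref{prop:criterion}, which excludes weak minimal models. This is (c).
\end{proof}

\section{Curves and surfaces}\label{sec:low}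

We prove Theorem~\ref{thm:B}(d). If $\dim X=1$, then $X$ is a smooth curve carrying the data, the coefficients of $B$ are at most $1$, and $K_X+B+M$ has non-negative degree. So $(X,B+M)$ is g-dlt, with $T=\emptyset$, and it is its own minimal model.

Let $\dim X=2$. We run a minimal model program from a log resolution. The difficulty is that the cone and contraction theorems concern klt pairs, not divisors of the form $K+B+M$. It is overcome by two observations: on surfaces the pushforward of the data stays nef, so a ray can be chosen negative for $K+B+M$ and for $K+B$ at once; and contracting such rays keeps the underlying pair close to klt. We recall the theorems. Let $(Z,\Lambda)$ be a projective klt pair with $\Lambda$ a $\mathbb{Q}$-divisor, and let $\overline{NE}(Z)$ be the closed cone of curves.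
\begin{itemize}
\item For every ample divisor $H'$, the cone $\overline{NE}(Z)$ is the sum of its part on which $K_Z+\Lambda+H'\ge0$ and finitely many extremal rays.
\item Every $(K_Z+\Lambda)$-negative extremal ray $\mathcal{R}$ has a contraction: a morphism $q:Z\to Z_1$ with connected fibers onto a normal projective variety, contracting exactly the curves with class in $\mathcal{R}$. The Picard number drops by one. If $Z$ is $\mathbb{Q}$-factorial and $q$ is birational and contracts a divisor, then $Z_1$ is $\mathbb{Q}$-factorial.
\end{itemize}

\subsection{The starting point and the inductive statement}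

Let $f:X'\to X$ be a log resolution of $(X,B)$ such that $X'$ carries the data $M'$. Let $E_i$ be the $f$-exceptional curves and $B'=f^{-1}_*B+\sum E_i$. The coefficients of $B$ are at most $1$ because the pair is g-lc, so $(X',B')$ is log smooth and lc. By the definition of log discrepancies,
\[
D':=K_{X'}+B'+M'=f^*(K_X+B+M)+\sum a(E_i,X,B+M)E_i ,
\]
and this is pseudo-effective since all $a(E_i,X,B+M)\ge0$.

For a birational morphism $h:X'\to Z$ onto a normal projective surface, let $\operatorname{Exc}(h)$ be the union of the contracted curves and $T_h=h(\operatorname{Exc}(h))$. The set $T_h$ is finite; since the fibers of $h$ are connected, $h^{-1}(T_h)=\operatorname{Exc}(h)$, and $h$ is an isomorphism over $Z\setminus T_h$. Write $B_Z=h_*B'$, $M_Z=h_*M'$ and $D_Z=K_Z+B_Z+M_Z$. Call $h$ a \emph{stage} if $Z$ is $\mathbb{Q}$-factorial and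
\begin{equation}\label{eq:stage}
K_{X'}+B'=h^*(K_Z+B_Z)+G,\qquad D'=h^*D_Z+G',
\end{equation}
where $G$ and $G'$ are effective, both with support equal to $\operatorname{Exc}(h)$. The identity of $X'$ is a stage.

\begin{lemma}\label{lem:stage}
Let $h:X'\to Z$ be a stage, and regard $(Z,B_Z+M_Z)$ as a g-pair with data $M'$.
\begin{itemize}
\item[(i)] For every prime divisor $\Xi$ over $Z$, both $a(\Xi,Z,B_Z)$ and $a(\Xi,Z,B_Z+M_Z)$ are at least $a(\Xi,X',B')\ge0$, and both are strictly larger than $a(\Xi,X',B')$ if the center of $\Xi$ on $Z$ lies in $T_h$.
\item[(ii)] If $0\le\Lambda\le B_Z$ and all coefficients of $\Lambda$ are less than $1$, then $(Z,\Lambda)$ is klt.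
\item[(iii)] $M_Z$ is nef.
\item[(iv)] $D_Z\cdot\Gamma\ge0$ for every nef divisor $\Gamma$ on $Z$.
\end{itemize}
\end{lemma}

\begin{proof}
(i) Let $\phi:X''\to X'$ be a model on which $\Xi$ is a divisor. Pulling \eqref{eq:stage} back by $\phi$ and using \eqref{eq:descends} on $X'$ gives $a(\Xi,Z,B_Z)=a(\Xi,X',B')+\operatorname{mult}_\Xi\phi^*G$ and $a(\Xi,Z,B_Z+M_Z)=a(\Xi,X',B')+\operatorname{mult}_\Xi\phi^*G'$. The added terms are non-negative. They are positive when the center of $\Xi$ on $X'$ lies in $\operatorname{Exc}(h)=h^{-1}(T_h)$, that is, when the center on $Z$ lies in $T_h$.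

(ii) If the center of $\Xi$ lies in $T_h$, then $a(\Xi,Z,\Lambda)\ge a(\Xi,Z,B_Z)>0$ by (i), since $B_Z-\Lambda$ is effective and $\mathbb{R}$-Cartier. Otherwise the log discrepancy is computed on $Z\setminus T_h$, where $(Z,\Lambda)$ is log smooth with coefficients less than $1$.

(iii) A curve $\Gamma\subset Z$ is a $\mathbb{Q}$-Cartier divisor, so $h^*\Gamma$ is an effective sum of curves and $M_Z\cdot\Gamma=M'\cdot h^*\Gamma\ge0$. This step uses that curves are divisors, that is, $\dim X=2$.

(iv) We have $D_Z\cdot\Gamma=D'\cdot h^*\Gamma\ge0$, as $D'$ is pseudo-effective and $h^*\Gamma$ is nef.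
\end{proof}

\begin{lemma}\label{lem:step}
If $h:X'\to Z$ is a stage and $D_Z$ is not nef, there is a birational morphism $q:Z\to Z_1$ such that $q\circ h$ is a stage and $Z_1$ has smaller Picard number than $Z$.
\end{lemma}

\begin{proof}
\emph{Choice of the ray.} Let $H$ be ample on $Z$. Choose a curve $z$ with $D_Z\cdot z<0$ and $\varepsilon>0$ with $(D_Z+\varepsilon H)\cdot z<0$. Since ampleness is an open condition, there is a $\mathbb{Q}$-divisor $\Lambda$ with the support of $B_Z$ and with coefficients slightly smaller than those of $B_Z$ such that $H'=B_Z-\Lambda+\varepsilon H$ is ample. By Lemma~\ref{lem:stage}(ii), $(Z,\Lambda)$ is klt. Since $K_Z+\Lambda+H'=K_Z+B_Z+\varepsilon H$, the cone theorem writes $z=z_0+\sum z_l$ with $(K_Z+B_Z+\varepsilon H)\cdot z_0\ge0$ and each $z_l$ on an extremal ray. As $M_Z$ is nef, $(D_Z+\varepsilon H)\cdot z_0\ge0$, so $D_Z+\varepsilon H$ is negative on one of these rays, say $\mathcal{R}$. Subtracting from $D_Z+\varepsilon H$ the nef divisors $\varepsilon H$, $\varepsilon H+M_Z$ and $H'+M_Z$, we find that $\mathcal{R}$ is negative for $D_Z$, for $K_Z+B_Z$ and for $K_Z+\Lambda$. Let $q:Z\to Z_1$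 be its contraction.

\emph{$q$ is birational.} If $Z_1$ is a curve, the pullback of a point of $Z_1$ is a nef divisor whose components have class in $\mathcal{R}$. If $Z_1$ is a point, every curve has class in $\mathcal{R}$, in particular an ample one. In both cases $D_Z$ is negative on a nef divisor, contradicting Lemma~\ref{lem:stage}(iv).

\emph{$q$ contracts one curve.} Since the Picard number drops, $q$ contracts a curve $\Gamma$. If $\Gamma^2\ge0$, then $\Gamma$ is non-negative on $\mathcal{R}$, hence $q$-nef, and Lemma~\ref{lem:neg} gives $-\Gamma\ge0$, which is absurd. So $\Gamma^2<0$. A second contracted curve would have class a positive multiple of that of $\Gamma$, hence negative intersection with $\Gamma$, which is impossible for distinct curves. The surface $Z_1$ is $\mathbb{Q}$-factorial.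

\emph{$q\circ h$ is a stage.} The difference $K_Z+B_Z-q^*(K_{Z_1}+B_{Z_1})$ is $q$-exceptional, so it equals $c\Gamma$ with $c\,\Gamma^2=(K_Z+B_Z)\cdot\Gamma<0$; thus $c>0$. In the same way $D_Z=q^*D_{Z_1}+c'\Gamma$ with $c'\Gamma^2=D_Z\cdot\Gamma<0$, so $c'>0$. Hence \eqref{eq:stage} holds for $q\circ h$ with $G+c\,h^*\Gamma$ and $G'+c'h^*\Gamma$. Both have support $\operatorname{Exc}(h)\cup h^{-1}(\Gamma)=\operatorname{Exc}(q\circ h)$.
\end{proof}

\subsection{The last stage is a minimal model}

\begin{proof}[Proof of Theorem~\ref{thm:B}(d) for surfaces]
Starting from the identity and applying Lemma~\ref{lem:step} finitely many times, we reach a stage $\rho:X'\to Y$ with $D_Y$ nef. Let $\psi=\rho\circ f^{-1}$. Conditions (M1) and (M4) hold by construction.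

(M2) The curves on $Y$ that are exceptional over $X$ are the images of those $E_i$ that $\rho$ does not contract, so $B_Y=\rho_*(f^{-1}_*B+\sum E_i)=\psi_*B+E_\psi$.

(M3) The surface $Y$ is $\mathbb{Q}$-factorial. By Lemma~\ref{lem:stage}(i), $(Y,B_Y+M_Y)$ is g-lc and has positive log discrepancy along every $\Xi$ with center in $T_\rho$. Over $Y\setminus T_\rho$ the morphism $\rho$ is an isomorphism, so there $(Y,B_Y)$ is log smooth and $M'$ is the pullback of $M_Y$. Hence the pair is g-dlt.

(M5) Let $\Xi$ be a curve on $X$ exceptional over $Y$. Its center on $Y$ lies in $T_\rho$, and its strict transform has the same coefficient in $B'$ as $\Xi$ in $B$. By Lemma~\ref{lem:stage}(i),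
\[
a(\Xi,X,B+M)=1-\operatorname{mult}_\Xi B=a(\Xi,X',B')<a(\Xi,Y,B_Y+M_Y).\qedhere
\]
\end{proof}

\section{The data is not a combination of rational nef divisors}\label{sec:nqc}

Call a nef divisor \emph{NQC} if it is numerically equivalent to a combination, with positive real coefficients, of nef $\mathbb{Q}$-Cartier $\mathbb{Q}$-divisors. The Conjecture makes no such assumption on the data, and the counterexamples rely on this.

\begin{proposition}\label{prop:nqc}
On the threefolds of Sections~\ref{sub:three} and~\ref{sub:four}, neither $P$ nor $M$ is NQC.
\end{proposition}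

\begin{proof}
Let $u=\tau|_{\hat N_o}$. Then $u^*P=\alpha^*\theta$. In Section~\ref{sub:three} we have $M=P$; in Section~\ref{sub:four} we have $\Phi|_{\hat N_o}\equiv0$, because $\Phi\equiv\beta^*(A\times\{e\})$ and the latter is disjoint from $\hat N_o$. So in every case the divisor $Q\in\{P,M\}$ satisfies $u^*Q\equiv\alpha^*\theta$. Suppose $Q\equiv\sum r_jQ_j$ with $r_j>0$ and $Q_j$ nef $\mathbb{Q}$-divisors. Then $\sum r_j\,u^*Q_j\cdot\alpha^*\theta=\theta^2=0$ with non-negative summands, so each $u^*Q_j$ is orthogonal to $\alpha^*\theta$, and $u^*Q_j\equiv c_j\alpha^*\theta$ by Lemma~\ref{lem:hodge}. The intersection numbers of $u^*Q_j$ with $\alpha^*\Delta$ and $\alpha^*F_2$ are rational, so $c_j=0$ by \eqref{eq:theta}. Then $\alpha^*\theta\equiv0$, contradicting $\theta\cdot\Delta>0$.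
\end{proof}

Passing to a higher model $\phi:\tilde X\to X$ does not change this. If $\phi^*M\equiv\sum r_jM'_j$ with $r_j>0$ and $M'_j$ nef $\mathbb{Q}$-Cartier, then each $M'_j$ has degree zero on $\phi$-contracted curves, so $M'_j=\phi^*\phi_*M'_j$ by Lemma~\ref{lem:neg}; the divisors $\phi_*M'_j$ are then nef $\mathbb{Q}$-divisors with $M\equiv\sum r_j\phi_*M'_j$. The examples of Section~\ref{sec:products} are not NQC either, since $M_V$ restricts to a divisor numerically equivalent to $M$ on $X\times\{v\}$.

\begin{thebibliography}{9}

\bibitem{BCHM}
Birkar--Cascini--Hacon--McKernan, Lemma 3.6.2.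

\bibitem{Hu}
Zhengyu Hu, \emph{$P$-trivial MMP, Zariski decompositions and minimal models for generalised pairs}, arXiv:2501.07551 (2025).

\bibitem{KM}
Koll\'ar--Mori, Lemma 3.39.

\end{thebibliography}
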